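\title{A modular lattice whose dimension monoid is not separative}


\begin{abstract}
The dimension monoid $\operatorname{Dim}L$ of a lattice $L$ is the universal commutative monoid in which the intervals of $L$ can be measured additively and with transposed intervals of equal size. We construct a countable bounded modular lattice whose dimension monoid is not separative. More generally, every countable conical refinement monoid is isomorphic to $\operatorname{Dim}L$ for some countable modular lattice $L$, and every countable conical commutative monoid embeds into such a dimension monoid. The lattices are glued from Boolean powers of $M_3$ arranged in a grid.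
\end{abstract}

\section{The question and the results}\label{sec:intro}

In the lattice of subspaces of a finite-dimensional vector space, every interval $[a,b]$ has a size, the number $\dim b/a$. It vanishes on trivial intervals, it is additive along chains, and it takes the same value on $[a\wedge b,a]$ and on $[b,a\vee b]$, because $a/(a\cap b)\cong(a+b)/b$. These three properties make sense in every lattice, and there is a universal monoid in which they hold.

For a lattice $L$, the \emph{dimension monoid} $\operatorname{Dim}L$ is the commutative monoid defined by generators $\Delta(a,b)$, for $a\le b$ in $L$, and relations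
\begin{itemize}
\item[(D0)] $\Delta(a,a)=0$ for all $a\in L$;
\item[(D1)] $\Delta(a,c)=\Delta(a,b)+\Delta(b,c)$ for all $a\le b\le c$ in $L$;
\item[(D2)] $\Delta(a\wedge b,a)=\Delta(b,a\vee b)$ for all $a,b\in L$.
\end{itemize}
How much of the arithmetic of natural numbers survives in $\operatorname{Dim}L$? Cancellation does not: it fails for a lattice with five elements (Example~\ref{ex:pentagon}). A commutative monoid $M$ is \emph{separative} if for all $x,y\in M$
\[
2x=x+y=2y\quad\text{implies}\quad x=y .
\]
A cancellative monoid is separative, since one may cancel $x$ from $2x=x+y$. Separativity asks for less: the summand to be canceled is one of the two elements being compared, and the hypothesis offers both of them. The following question is posed in \cite{Wehrung}.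

\medskip
\noindent\textbf{Question.} \emph{Is $\operatorname{Dim}L$ separative for every lattice $L$?}
\medskip

The answer is no, even for modular lattices.

\begin{theorem}\label{thm:main}
There is a countable bounded modular lattice $L$ such that $\operatorname{Dim}L$ is not separative.
\end{theorem}

The construction gives more. All monoids in this paper are commutative and written additively. A monoid $M$ is \emph{conical} if $x+y=0$ implies $x=y=0$. It is a \emph{refinement monoid} if every equation $a_0+a_1=b_0+b_1$ in $M$ has a \emph{refinement}, that is, elements $z_{ij}\in M$ $(i,j\in\{0,1\})$ with $a_i=z_{i0}+z_{i1}$ and $b_j=z_{0j}+z_{1j}$.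

\begin{theorem}\label{thm:rep}
Every countable conical refinement monoid is isomorphic to $\operatorname{Dim}L$ for some countable modular lattice $L$. Consequently, every countable conical commutative monoid embeds into $\operatorname{Dim}L$ for some countable modular lattice $L$.
\end{theorem}

Let $M_0=\{0,x,y,\omega\}$, where $0$ is neutral and the sum of any two nonzero elements is $\omega$. This is a conical monoid in which $2x=x+y=2y$ and $x\ne y$. A monoid that contains $M_0$ is not separative, so Theorem~\ref{thm:rep} already answers the question. The lattices of Theorem~\ref{thm:rep} need not have a largest element; Theorem~\ref{thm:main} is proved with an explicit lattice made of ten pieces.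

Section~\ref{sec:first} computes $\operatorname{Dim}L$ in the simplest cases. Section~\ref{sec:idea} shows the mechanism on two small examples and states the main tool, Proposition~\ref{prop:grid}: any system of Boolean algebras and partial isomorphisms between them, arranged in a grid, is realized by a modular lattice whose dimension monoid is the universal monoid for invariant measures on the system. Sections~\ref{sec:blocks}--\ref{sec:grids} prove it. Section~\ref{sec:monoids} turns a monoid into such a system, and Section~\ref{sec:proofs} proves the two theorems.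

Throughout, $\mathbb N=\{0,1,2,\dots\}$, \emph{countable} means finite or countably infinite, $\mathbf 2=\{0,1\}$ is the two-element lattice, and ${\downarrow}u$, ${\uparrow}u$ are the principal ideal and the principal filter generated by $u$.

\section{Dimension functions and first examples}\label{sec:first}

A \emph{dimension function} on $L$ with values in a monoid $N$ assigns an element $D(a,b)\in N$ to each pair $a\le b$ so that (D0)--(D2) hold with $D$ in place of $\Delta$. By the definition of $\operatorname{Dim}L$, dimension functions correspond exactly to the homomorphisms $\operatorname{Dim}L\to N$, through $\Delta(a,b)\mapsto D(a,b)$. In particular, a lattice homomorphism $\varphi\colon K\to L$ induces a monoid homomorphism $\operatorname{Dim}K\to\operatorname{Dim}L$, $\Delta(a,b)\mapsto\Delta(\varphi(a),\varphi(b))$. Every computation below has two halves: equalities in $\operatorname{Dim}L$ are derived from the relations, and inequalities are witnessed by dimension functions. Relation (D2) needs attention only for incomparable $a,b$: for $a\le b$ it follows from (D0), and for $b\le a$ its two sides are identical.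

\begin{lemma}\label{lem:conical}
For every lattice $L$, the monoid $\operatorname{Dim}L$ is conical, and $\Delta(a,b)=0$ only if $a=b$.
\end{lemma}

\begin{proof}
Let $N=\{0,\infty\}$ with $\infty+\infty=\infty$, and put $D(a,b)=0$ if $a=b$ and $D(a,b)=\infty$ if $a<b$. For $a\le b\le c$ we have $a=c$ if and only if $a=b$ and $b=c$, which is (D1); and $a\wedge b=a$ if and only if $b=a\vee b$, which is (D2). So $D$ is a dimension function. If a sum of generators $\Delta(a_k,b_k)$ is $0$, then $\sum_kD(a_k,b_k)=0$, hence $a_k=b_k$ for all $k$, and every summand is $0$. Both claims follow.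
\end{proof}

A submonoid of a conical monoid is conical, so the word ``conical'' cannot be removed from either statement of Theorem~\ref{thm:rep}.

A lattice is \emph{modular} if $x\le y$ implies $y\wedge(z\vee x)=(y\wedge z)\vee x$. Distributive lattices are modular, and so is $M_3=\{0,e_1,e_2,e_3,1\}$, the lattice with three pairwise incomparable elements between $0$ and $1$. We use the following standard facts.
\begin{itemize}
\item[(M1)] Sublattices and products of modular lattices are modular, and so is the union of an increasing sequence of modular lattices, each a sublattice of the next.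
\item[(M2)] $L$ is modular if and only if $x\le y$, $x\wedge z=y\wedge z$ and $x\vee z=y\vee z$ together imply $x=y$.
\item[(M3)] In a modular lattice, $u\mapsto u\vee b$ is an isomorphism $[a\wedge b,a]\to[b,a\vee b]$.
\end{itemize}
For (M2): in a modular lattice the three conditions give $y=y\wedge(z\vee x)=(y\wedge z)\vee x=x$; and if the modular law fails for $x\le y$ and $z$, then $(y\wedge z)\vee x<y\wedge(z\vee x)$ are two elements whose meets with $z$ both equal $y\wedge z$ and whose joins with $z$ both equal $x\vee z$.

Call the pairs $(a\wedge b,a)$ and $(b,a\vee b)$ \emph{transposes} of each other, and call $(u,v)$ a \emph{covering pair} if $u<v$ and nothing lies strictly between them. By (M3), in a modular lattice a transpose of a covering pair is a covering pair.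

\begin{proposition}\label{prop:free}
Let $L$ be a modular lattice in which the chains of each interval have bounded finite length, and let $\Gamma$ be the set of classes of covering pairs under the equivalence generated by transposition. Then $\operatorname{Dim}L$ is isomorphic to the free commutative monoid $\mathbb N^{(\Gamma)}$.
\end{proposition}

\begin{proof}
To a maximal chain from $a$ to $b$ assign the sum in $\mathbb N^{(\Gamma)}$ of the classes of its steps. This sum depends only on $a$ and $b$, by induction on the length of $[a,b]$. Let two maximal chains begin with $a<c$ and $a<c'$. If $c=c'$, apply the induction hypothesis to $[c,b]$. Otherwise $c\wedge c'=a$; put $d=c\vee c'$. Then $(c',d)$ is a transpose of $(a,c)$, and $(c,d)$ is a transpose of $(a,c')$. Fix a maximal chain from $d$ to $b$ with sum $\sigma$. By the induction hypothesis for $[c,b]$ and $[c',b]$, the two sums are those of $(a,c),(c,d),\sigma$ and of $(a,c'),(c',d),\sigma$, and these agree.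

Call the common value $D(a,b)$. Concatenation of chains gives (D1). For (D2), the isomorphism (M3) carries a maximal chain of $[a\wedge b,a]$ to one of $[b,a\vee b]$, and each step $(u,v)$ to a transpose: $v\vee(u\vee b)=v\vee b$ and $v\wedge(b\vee u)=(v\wedge b)\vee u=(a\wedge b)\vee u=u$. So $D$ induces a homomorphism $\operatorname{Dim}L\to\mathbb N^{(\Gamma)}$. By (D2), sending the class of $(u,v)$ to $\Delta(u,v)$ defines a homomorphism in the other direction, and by (D1) both composites fix the generators.
\end{proof}

Thus a chain with $n+1$ elements has dimension monoid $\mathbb N^n$, and $\operatorname{Dim}(\mathbf 2\times\mathbf 2)\cong\mathbb N^2$. In $M_3$ the pairs $(0,e_k)$ and $(e_l,1)$ are transposes whenever $k\ne l$, so all six covering pairs lie in one class, and $\operatorname{Dim}M_3\cong\mathbb N$.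

\begin{example}\label{ex:pentagon}
Let $N_5=\{0,a,b,c,1\}$ with $0<a<c<1$, $0<b<1$, and $b$ incomparable to $a$ and $c$. Put $p=\Delta(0,a)$, $r=\Delta(a,c)$, $q=\Delta(c,1)$. The incomparable pairs give $\Delta(0,a)=\Delta(b,1)=\Delta(0,c)$ and $\Delta(a,1)=\Delta(0,b)=\Delta(c,1)$. Hence $p,q,r$ generate, and $p+r=p$, $q+r=q$. Since $r\ne0$ by Lemma~\ref{lem:conical}, cancellation fails. Let $S$ be the quotient of the free monoid on $p,q,r$ that identifies $ip+jq+kr$ with $ip+jq$ when $i+j>0$; it is the monoid presented by the two relations. Assign $p$ to $(0,a),(0,c),(b,1)$, assign $q$ to $(c,1),(a,1),(0,b)$, assign $r$ to $(a,c)$ and $p+q$ to $(0,1)$. This satisfies (D2), and it satisfies (D1) on the five three-element chains, so $\operatorname{Dim}N_5\cong S$. The elements of $S$ are the $kr$ and the $ip+jq$ with $i+j>0$, all distinct, so $2u=2v$ implies $u=v$, and $S$ is separative.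
\end{example}

These cases suggest a positive answer. For modular lattices of finite length the monoid is free, and in $N_5$ cancellation fails only because a large element absorbs a small one, which separativity tolerates. They also show where a modular counterexample must be sought: some interval has to contain arbitrarily long chains.

\section{Forcing equalities in a grid}\label{sec:idea}

The lattice $M_3$ is the square $\mathbf 2\times\mathbf 2=\{0,e_1,e_2,1\}$ with one more point, and that point makes the two sides of the square equal in the dimension monoid. This can be done square by square in a product of chains.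

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.6]
\draw (0,0) grid (2,2);
\draw (0,0) -- (1,1);
\draw (1,0) -- (2,1);
\foreach \x in {0,1,2} \foreach \y in {0,1,2} \fill (\x,\y) circle (1.4pt);
\fill (0.5,0.5) circle (1.4pt) node[below right] {$m_1$};
\fill (1.5,0.5) circle (1.4pt) node[below right] {$m_2$};
\node[below] at (0.5,0) {$p_1$};
\node[below] at (1.5,0) {$p_2$};
\node[left] at (0,0.5) {$q_1$};
\node[left] at (0,1.5) {$q_2$};
\end{tikzpicture}
\caption{A product of two three-element chains, ordered upward and to the right, in which the two lower squares are turned into copies of $M_3$ by new points $m_1,m_2$. The labels $p_i$, $q_j$ are the dimensions of the horizontal and vertical steps; the new points force $p_1=q_1=p_2$.}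
\label{fig:grid}
\end{figure}

\begin{example}\label{ex:finite}
Let $L$ consist of the points $(i,j)$, $0\le i,j\le2$, with the product order, and of two points $m_1,m_2$ with $(0,0)<m_1<(1,1)$ and $(1,0)<m_2<(2,1)$; see Figure~\ref{fig:grid}. It is obtained from two copies of $M_3$ and two squares by the gluing of Section~\ref{sec:gluing}, so it is a modular lattice. By (D2), all horizontal steps from $(i-1,j)$ to $(i,j)$ have one dimension $p_i$, and all vertical steps from $(i,j-1)$ to $(i,j)$ have one dimension $q_j$. The point $m_1$ has meet $(0,0)$ and join $(1,1)$ with both $(1,0)$ and $(0,1)$. Hence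
\[
q_1=\Delta((1,0),(1,1))=\Delta((0,0),m_1)=\Delta((0,1),(1,1))=p_1 ,
\]
and $\Delta(m_1,(1,1))=\Delta((0,0),(1,0))=p_1$. The same computation with $m_2$ gives $p_2=q_1$. So $\operatorname{Dim}L$ is generated by $p_1$ and $q_2$. No relation holds between them. By Proposition~\ref{prop:free} there is a homomorphism to $\mathbb N$ sending every covering pair to $1$. Moreover, $L$ is the disjoint union of the ideal ${\downarrow}(2,1)$ and the filter ${\uparrow}(0,2)$, so there is a lattice homomorphism $L\to\mathbf 2$ with these fibers, and it induces a homomorphism to $\mathbb N$ with $p_1\mapsto0$, $q_2\mapsto1$. Together they send $p_1,q_2$ to the independent vectors $(1,0),(1,1)$, and $\operatorname{Dim}L\cong\mathbb N^2$.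
\end{example}

In this way one can prescribe equalities $p_i=q_j$ between generators, and nothing else. To prescribe relations between sums, the sides of the squares must themselves decompose, and in several ways. We therefore replace the side $\mathbf 2$ by a Boolean algebra.

In a Boolean algebra, $u\sqcup v$ denotes a join with $u\wedge v=0$, and $v\setminus u=v\wedge\neg u$. A \emph{measure} on a Boolean algebra is a map $\mu$ into a monoid with $\mu(0)=0$ and $\mu(u\sqcup v)=\mu(u)+\mu(v)$. A principal ideal $[0,u]$ is a Boolean algebra with largest element $u$. A \emph{partial isomorphism} from $A$ to $B$ is an isomorphism $f$ from a principal ideal $[0,u]$ of $A$ onto a principal ideal of $B$. The case $u=0$ is allowed and gives the \emph{zero} partial isomorphism.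

Let $I,J$ be nonempty initial segments, finite or infinite, of $\{1,2,3,\dots\}$. A \emph{grid system} consists of countable Boolean algebras $A_i$ $(i\in I)$, the \emph{columns}, and $B_j$ $(j\in J)$, the \emph{rows}, and of partial isomorphisms $f_{ij}$ from $A_i$ to $B_j$ with domain $[0,u_{ij}]$, one for each pair $(i,j)$. A family of measures $\alpha_i$ on $A_i$ and $\beta_j$ on $B_j$ with values in one monoid is \emph{compatible} if
\[
\alpha_i(a)=\beta_j(f_{ij}(a))\qquad\text{for all $i,j$ and all $a\le u_{ij}$.}
\]

\begin{proposition}\label{prop:grid}
For every grid system there are a countable modular lattice $L$, bounded if $I$ and $J$ are finite, and measures $a\mapsto[a]_i$ on $A_i$ and $b\mapsto[b]'_j$ on $B_j$ with values in $\operatorname{Dim}L$ such that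
\begin{itemize}
\item[(a)] $\operatorname{Dim}L$ is generated by the elements $[a]_i$ and $[b]'_j$;
\item[(b)] $[a]_i=[f_{ij}(a)]'_j$ for all $i,j$ and $a\le u_{ij}$;
\item[(c)] for every compatible family $(\alpha_i),(\beta_j)$ with values in a monoid $N$ there is a homomorphism $\operatorname{Dim}L\to N$ with $[a]_i\mapsto\alpha_i(a)$ and $[b]'_j\mapsto\beta_j(b)$.
\end{itemize}
\end{proposition}

In other words, $\operatorname{Dim}L$ is the universal monoid for compatible families of measures. Example~\ref{ex:finite} has the shape of a grid system with all $A_i$, $B_j$ equal to $\mathbf 2$, with $f_{11}$ and $f_{21}$ the identity and $f_{12}$, $f_{22}$ zero. With infinite algebras something new happens: a cycle of partial isomorphisms can return to its starting point as a map different from the identity.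

\begin{example}\label{ex:shift}
Let $E$ be the Boolean algebra of finite and cofinite subsets of $\mathbb N$, and let $s\colon E\to[0,\mathbb N\setminus\{0\}]$ be the shift $s(a)=\{n+1:n\in a\}$, an isomorphism onto a proper principal ideal. Take the $2\times2$ grid system, with four partial isomorphisms,
\[
A_1=A_2=B_1=B_2=E,\qquad f_{11}=f_{21}=f_{12}=\mathrm{id}_E,\qquad f_{22}=s .
\]
The three identities make the four measures of Proposition~\ref{prop:grid} equal to one measure $[\cdot]$, and $f_{22}$ adds $[a]=[s(a)]$. Put $\xi=[\{0\}]$ and $\eta=[\mathbb N]$. Then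
\[
\eta=[\{0\}]+[s(\mathbb N)]=\xi+\eta .
\]
All singletons have class $\xi$ and all tails $\{n,n+1,\dots\}$ have class $\eta$; so a finite set $a$ has class $|a|\,\xi$, and a cofinite set, being a finite set together with a tail, has class $\eta$. Let $S$ be the monoid presented by generators $x,w$ and the relation $x+w=w$; its elements are the $kx$ $(k\ge0)$ and the $kw$ $(k\ge1)$, all distinct. By (a), the homomorphism $\psi\colon S\to\operatorname{Dim}L$ with $x\mapsto\xi$, $w\mapsto\eta$ is surjective. The map $\mu\colon E\to S$ with $\mu(a)=|a|\,x$ for finite $a$ and $\mu(a)=w$ for cofinite $a$ is a measure, since two cofinite sets are never disjoint, and $\mu\circ s=\mu$. By (c) it induces a homomorphism $\operatorname{Dim}L\to S$ with $\xi\mapsto x$, $\eta\mapsto w$, a left inverse of $\psi$. So $\operatorname{Dim}L\cong S$.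
\end{example}

Here a bounded modular lattice has a noncancellative dimension monoid, and no grid of smaller shape does this (Remark~\ref{rem:column}). The monoid $S$ is still separative, because $2u=2v$ implies $u=v$ in it. But the example contains the pattern of the general proof: choose Boolean algebras with a measure into the desired monoid, use measure-preserving partial isomorphisms to force the relations of the monoid, and use the measure itself to show that no other relation holds.

\section{Blocks}\label{sec:blocks}

We first treat one column $A$, one row $B$ and one partial isomorphism $f$. The lattice should contain $A\times B$ and look like $M_3$ ``at each point'' of the domain of $f$. To speak of points, recall Stone duality: every Boolean algebra is the algebra $\operatorname{Clop}(X)$ of clopen subsets of a compact Hausdorff space $X$ with a basis of clopen sets, its Stone space; for a clopen $U\subseteq X$ the ideal $[0,U]$ is $\operatorname{Clop}(U)$; and every isomorphism $\operatorname{Clop}(U)\to\operatorname{Clop}(V)$ has the form $W\mapsto f(W)$ for a homeomorphism $f\colon U\to V$.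

For a Stone space $Z$ and a set $S$, let $C(Z,S)$ be the set of locally constant maps $Z\to S$. By compactness, finitely many such maps are constant on the parts of one finite clopen partition of $Z$. If $\nu$ is a measure on $\operatorname{Clop}(Z)$ with values in $N$ and $\phi\in C(Z,\mathbb N)$, put
\[
\int\phi\,d\nu=\sum_{W\in\mathcal P}\phi(W)\,\nu(W)\in N,
\]
where $\mathcal P$ is a finite partition of $Z$ into nonempty clopen sets on which $\phi$ is constant. Refining $\mathcal P$ does not change the sum, since $\nu$ is additive, and any two partitions have a common refinement; so the integral is well defined. Computing with one partition for $\phi$ and $\phi'$ shows that $\phi\mapsto\int\phi\,d\nu$ is a homomorphism $C(Z,\mathbb N)\to N$. It sends the indicator function $\chi_W$ of a clopen set $W$ to $\nu(W)$.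

Let $A=\operatorname{Clop}(X)$, $B=\operatorname{Clop}(Y)$, and let $f$ be given by a homeomorphism $f\colon U\to V$ between clopen, possibly empty, sets $U\subseteq X$ and $V\subseteq Y$. Glue $X$ and $Y$ along $f$: let $Z$ be the topological sum of $X$ and $Y\setminus V$, and identify $Y$ with the clopen subset $U\cup(Y\setminus V)$ of $Z$ by means of $f^{-1}$ on $V$. Then
\[
Z=X\cup Y,\qquad X\cap Y=U=V,
\]
elements of $A$ and of $B$ are clopen subsets of $Z$, and $f$ has become the identity of $\operatorname{Clop}(U)$. For $s\in M_3$ and a clopen $W\subseteq Z$, let $s_W\in C(Z,M_3)$ take the value $s$ on $W$ and $0$ elsewhere. The set $C(Z,M_3)$ is a lattice under pointwise operations, a Boolean power of $M_3$. The \emph{block} $K=K(A,B,f)$ is its principal ideal generated by $(e_1)_X\vee(e_2)_Y$. Thus $g\in K$ takes arbitrary values on $U$, values in $\{0,e_1\}$ on $X\setminus U$, and values in $\{0,e_2\}$ on $Y\setminus U$. By (M1), $K$ is a bounded modular lattice. It is countable if $A$ and $B$ are, since $g$ is determined by five clopen sets. Define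
\[
\iota\colon A\times B\to K,\qquad\iota(a,b)=(e_1)_a\vee(e_2)_b .
\]
At each point, $\iota$ acts through the isomorphism of $\mathbf 2\times\mathbf 2$ with the sublattice $\{0,e_1,e_2,1\}$ of $M_3$, so $\iota$ is a lattice embedding that preserves $0$ and $1$. For $A=B=\mathbf 2$ the block is $M_3$ if $f$ is the identity and $\mathbf 2\times\mathbf 2$ if $f$ is zero.

Blocks will be glued along the images of the four sides of $A\times B$. The gluing requires these images to be ideals or filters: the new elements must lie in the interior, as $m_1$ and $m_2$ do in Figure~\ref{fig:grid}.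

\begin{definition}\label{def:rect}
Let $C,C'$ be bounded lattices. A \emph{$(C,C')$-rectangle} is a bounded modular lattice $L$ with a lattice embedding $\iota\colon C\times C'\to L$ preserving $0$ and $1$ such that
\begin{gather*}
{\downarrow}\iota(1,0)=\iota(C\times\{0\}),\qquad{\downarrow}\iota(0,1)=\iota(\{0\}\times C'),\\
{\uparrow}\iota(1,0)=\iota(\{1\}\times C'),\qquad{\uparrow}\iota(0,1)=\iota(C\times\{1\}).
\end{gather*}
These sets are the \emph{bottom}, \emph{left}, \emph{right} and \emph{top edges}. The inclusions $\supseteq$ hold for every order-preserving $\iota$.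
\end{definition}

\begin{lemma}\label{lem:block}
Let $K=K(A,B,f)$, where $f$ has domain $[0,U]$.
\begin{itemize}
\item[(a)] $K$ is an $(A,B)$-rectangle.
\item[(b)] In $\operatorname{Dim}K$ put $[a]=\Delta(0,\iota(a,0))$ and $[b]'=\Delta(0,\iota(0,b))$. Then $[\cdot]$ and $[\cdot]'$ are measures, $[W]=[f(W)]'$ for all $W\le U$, and $\operatorname{Dim}K$ is generated by the elements $[a]$ and $[b]'$.
\item[(c)] Let $\alpha,\beta$ be measures on $A,B$ with values in a monoid $N$ such that $\alpha(W)=\beta(f(W))$ for all $W\le U$. Then there is a dimension function $D$ on $K$ with values in $N$ such that, for $a\le a'$ and $b\le b'$,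
\[
D(\iota(a,b),\iota(a',b))=\alpha(a'\setminus a),\qquad D(\iota(a,b),\iota(a,b'))=\beta(b'\setminus b).
\]
\end{itemize}
\end{lemma}

\begin{proof}
(a) If $g\le\iota(1,0)=(e_1)_X$, then $g$ takes values in $\{0,e_1\}$ and vanishes off $X$, so $g=\iota(g^{-1}(e_1),0)$. If $g\in K$ and $g\ge(e_1)_X$, then $g$ takes values in $\{e_1,1\}$ on $U$, the value $e_1$ on $X\setminus U$, and values in $\{0,e_2\}$ on $Y\setminus U$; so $g=\iota(1,b)$ with $b=g^{-1}(\{e_2,1\})\subseteq Y$. Exchanging $X,e_1$ with $Y,e_2$ gives the left and top edges.

(b) If $a\wedge a'=0$, then $\iota(a,0)$ and $\iota(a',0)$ have meet $0$ and join $\iota(a\sqcup a',0)$, so by (D1) and (D2)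
\[
[a\sqcup a']=\Delta(0,\iota(a,0))+\Delta(\iota(a,0),\iota(a\sqcup a',0))=[a]+[a'].
\]
The same argument applies to $[\cdot]'$. Let $W\subseteq U$ be clopen. For $k\ne l$ the elements $(e_k)_W$ and $(e_l)_W$ of $K$ have meet $0$ and join $1_W$, so (D2) gives
\begin{equation}\label{eq:m3}
\Delta(0,(e_k)_W)=\Delta((e_l)_W,1_W)\qquad(k\ne l).
\end{equation}
As in $M_3$ itself, the six elements $\Delta(0,(e_k)_W)$, $\Delta((e_k)_W,1_W)$ are therefore equal. Two of them are $\Delta(0,(e_1)_W)=[W]$ and $\Delta(0,(e_2)_W)=[f(W)]'$.

For generation let $g\le g'$ in $K$, and take a finite clopen partition of $Z$ such that $g,g'$ are constant on each part and each part lies in $U$, in $X\setminus U$ or in $Y\setminus U$. Pass from $g$ to $g'$ by a finite chain in which each step $q\le q'$ raises the value on a single part $W$ from some $s$ to some $t$ covering $s$. All members of the chain are below $g'$, hence in $K$. We have $q'=q\vee t_W$ and $q\wedge t_W=s_W$, so $\Delta(q,q')=\Delta(s_W,t_W)$ by (D2). If $W\subseteq U$, this is $[W]$ by \eqref{eq:m3}. If $W\subseteq X\setminus U$, then $s=0$, $t=e_1$, and it is $[W]$. If $W\subseteq Y\setminus U$,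 then $s=0$, $t=e_2$, and it is $[W]'$. By (D1), $\Delta(g,g')$ is the sum of these elements.

(c) The hypothesis says that $\alpha$ and $\beta$ agree on $\operatorname{Clop}(U)$. Define a measure $\nu$ on $\operatorname{Clop}(Z)$ by $\nu(W)=\alpha(W\cap X)+\beta(W\setminus X)$. It extends $\alpha$, and it extends $\beta$: for $b\subseteq Y$ we get $\nu(b)=\alpha(b\cap U)+\beta(b\setminus U)=\beta(b\cap U)+\beta(b\setminus U)=\beta(b)$. Let $h$ be the height in $M_3$, so $h(0)=0$, $h(e_k)=1$, $h(1)=2$, and put
\[
D(g,g')=\int(h\circ g'-h\circ g)\,d\nu\qquad(g\le g').
\]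
The integrand lies in $C(Z,\mathbb N)$. It vanishes for $g=g'$ and is additive along $g\le g'\le g''$, which gives (D0) and (D1). In $M_3$ we have $h(s)-h(s\wedge t)=h(s\vee t)-h(t)$: for comparable $s,t$ the two sides are both $0$ or identical, and for distinct atoms both are $1$. So the two sides of (D2) have the same integrand. Finally, the integrand for $\iota(a,b)\le\iota(a',b)$ is $\chi_{a'\setminus a}$, with integral $\nu(a'\setminus a)=\alpha(a'\setminus a)$, and the integrand for $\iota(a,b)\le\iota(a,b')$ is $\chi_{b'\setminus b}$, with integral $\beta(b'\setminus b)$.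
\end{proof}

\section{Gluing a filter to an ideal}\label{sec:gluing}

Blocks have to be assembled in such a way that modularity survives and no unintended relation appears in the dimension monoid. The Hall--Dilworth gluing does both.

Let $P,Q$ be bounded lattices whose intersection $F=P\cap Q$ is a principal filter of $P$ and a principal ideal of $Q$, with the same order induced from both. Then $F$ is a sublattice of both, its least element is $0_Q$ and its largest element is $1_P$. For $u,v\in L=P\cup Q$ let $u\le v$ mean that
\begin{itemize}
\item[(i)] $u,v\in P$ and $u\le_Pv$, or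
\item[(ii)] $u,v\in Q$ and $u\le_Qv$, or
\item[(iii)] $u\in P$, $v\in Q$, and $u\le_Pz\le_Qv$ for some $z\in F$.
\end{itemize}
For $p\in P$ let $p^+=p\vee_P0_Q$, the least element of $F$ above $p$. For $q\in Q$ let $q^-=q\wedge_Q1_P$, the largest element of $F$ below $q$.

\begin{lemma}[Hall--Dilworth gluing]\label{lem:glue}
$L$ is a bounded lattice, $P$ is an ideal and $Q$ is a filter of $L$, and both are sublattices. For $p\in P$ and $q\in Q$,
\begin{gather}
p\le q\iff p^+\le_Qq\iff p\le_Pq^-,\label{eq:order}\\
p\vee q=p^+\vee_Qq,\qquad p\wedge q=p\wedge_Pq^-.\label{eq:ops}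
\end{gather}
If $P$ and $Q$ are modular, so is $L$.
\end{lemma}

\begin{proof}
The construction is self-dual: reversing all orders exchanges the roles of $P$ and $Q$.

\emph{The order.} On $P$ the relation $\le$ is $\le_P$: if $u,v\in P$ satisfy (ii), then $u,v\in F$; if they satisfy (iii), then $z,v\in F$ and $u\le_Pz\le_Pv$. Dually, $\le$ is $\le_Q$ on $Q$. If $u\le v\in P$, then $u\in P$: only (ii) needs a word, and there $v\in F$, which is an ideal of $Q$. Dually, $v\ge u\in Q$ implies $v\in Q$. For $p\in P$, $q\in Q$, the relation $p\le q$ always yields (iii), with $z=q$ in case (i) and $z=p$ in case (ii); by the extremal properties of $p^+$ and $q^-$ this gives \eqref{eq:order}. If $u\le v\le u$, then $u,v$ lie both in $P$ or both in $Q$, so $u=v$. Let $u\le v\le w$. If $w\in P$ or $u\in Q$, all three elements lie in $P$ or all lie in $Q$. Otherwise $u\in P$ and $w\in Q$; if $v\in P$, then $u\le_Pv\le_Pw^-$, and if $v\in Q$, then $u^+\le_Qv\le_Qw$. So $\le$ is a partial order, with bounds $0_P$ and $1_Q$.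

\emph{Joins.} Upper bounds of an element of $Q$ lie in $Q$. Hence $q\vee_Qq'$ is the join in $L$ of $q,q'\in Q$; and $w$ is an upper bound of $p\in P$ and $q\in Q$ if and only if $w\in Q$, $w\ge p^+$ and $w\ge q$, so the join is $p^+\vee_Qq$. Let $p,p'\in P$ have an upper bound $w$. If $w\in P$, then $w\ge p\vee_Pp'$. If $w\in Q$, then $w^-\ge p,p'$, so $w\ge w^-\ge p\vee_Pp'$. Thus $p\vee_Pp'$ is the join in $L$. Meets follow by duality.

\emph{Modularity.} We use (M2). Let $x\le y$, $x\wedge z=y\wedge z$, $x\vee z=y\vee z$. By duality we may assume $z\in P$. If $x\in P$, then $y\le x\vee z\in P$, so $x,y,z\in P$ and $x=y$. Let $x\in Q$; then $y\in Q$, and we replace $z$ by $z^+\in Q$. By \eqref{eq:ops}, $x\vee z^+=x\vee z=y\vee z=y\vee z^+$. Since $0_Q\le x^-$, the modular law in $P$ gives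
\[
x\wedge z^+=x^-\wedge(z\vee0_Q)=(x^-\wedge z)\vee0_Q=(x\wedge z)\vee0_Q ,
\]
and in the same way $y\wedge z^+=(y\wedge z)\vee0_Q$. So $x\wedge z^+=y\wedge z^+$, and $x=y$ by (M2) in $Q$.
\end{proof}

The next lemma says that $\operatorname{Dim}L$ is the pushout of $\operatorname{Dim}P\leftarrow\operatorname{Dim}F\to\operatorname{Dim}Q$. The point to check is (D2) for one element of $P$ and one of $Q$; such a transposition factors through $F$. Modularity is not used.

\begin{lemma}\label{lem:gluedim}
Let $L=P\cup Q$ be as above. Then $\operatorname{Dim}L$ is generated by the images of $\operatorname{Dim}P$ and $\operatorname{Dim}Q$. If $D_P,D_Q$ are dimension functions on $P,Q$ with values in $N$ that agree on $F$, then there is a dimension function $D$ on $L$ extending both.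
\end{lemma}

\begin{proof}
A pair $u\le v$ in $L$ lies in $P$, lies in $Q$, or satisfies $u\in P$, $v\in Q$, $u\le z\le v$ with $z\in F$; in the last case $\Delta(u,v)=\Delta(u,z)+\Delta(z,v)$. This proves the first claim and dictates the definition of $D$: for $p\le q$ with $p\in P$, $q\in Q$, put $D(p,q)=D_P(p,z)+D_Q(z,q)$ with any $z\in F$ between $p$ and $q$. If $z\le z'$ are two choices, then
\[
D_P(p,z')+D_Q(z',q)=D_P(p,z)+D_Q(z,z')+D_Q(z',q)=D_P(p,z)+D_Q(z,q),
\]
because $D_P(z,z')=D_Q(z,z')$. Every choice lies above the choice $p^+$, so the value does not depend on $z$. Taking $z=q$ if $q\in F$ and $z=p$ if $p\in F$ shows that the value is $D_P(p,q)$, respectively $D_Q(p,q)$. So $D$ is well defined on $L$, extends $D_P$ and $D_Q$, and satisfies (D0).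

(D1). Let $a\le b\le c$. If $c\in P$ or $a\in Q$, all three elements lie in $P$ or all lie in $Q$. Otherwise $a\in P$, $c\in Q$. If $b\in P$, take $z\in F$ between $b$ and $c$; then $D(a,c)=D_P(a,b)+D_P(b,z)+D_Q(z,c)=D(a,b)+D(b,c)$. If $b\in Q$, take $z\in F$ between $a$ and $b$; then $D(a,c)=D_P(a,z)+D_Q(z,b)+D_Q(b,c)=D(a,b)+D(b,c)$.

(D2). Since $P$ and $Q$ are sublattices, only pairs $p\in P$, $q\in Q$ remain, in both orders. Put $g=q^-$ and $k=p\vee g$; both lie in $F$. Then $p\wedge q=p\wedge g$ and $k\wedge q=k\wedge g=g$ by \eqref{eq:ops}, and $k\vee q=p\vee q$ since $g\le q$. Apply (D2) in $P$ to $p,g$ and in $Q$ to $k,q$: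
\begin{gather*}
D(p\wedge q,p)=D_P(p\wedge g,p)=D_P(g,k)=D_Q(k\wedge q,k)=D_Q(q,k\vee q)=D(q,p\vee q),\\
D(p\wedge q,q)=D_P(p\wedge g,g)+D_Q(k\wedge q,q)=D_P(p,k)+D_Q(k,k\vee q)=D(p,p\vee q).
\end{gather*}
This completes the proof.
\end{proof}

To iterate the gluing we need to know that rectangles glue to rectangles. For bounded lattices $C_1,C_2$, the \emph{glued sum} $C_1+C_2$ is obtained by placing $C_2$ above $C_1$ and identifying $1_{C_1}$ with $0_{C_2}$.

\begin{lemma}\label{lem:rect}
Let $L_k$ be a $(C_k,C')$-rectangle with embedding $\iota_k$ $(k=1,2)$. Glue the right edge of $L_1$ to the left edge of $L_2$ by identifying $\iota_1(1,c')$ with $\iota_2(0,c')$ for $c'\in C'$. Then $L=L_1\cup L_2$ with $\iota=\iota_1\cup\iota_2$ is a $(C_1+C_2,C')$-rectangle. Symmetrically, gluing the top edge of a $(C,C_1')$-rectangle to the bottom edge of a $(C,C_2')$-rectangle gives a $(C,C'_1+C'_2)$-rectangle.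
\end{lemma}

\begin{proof}
The right edge of $L_1$ is a principal filter and the left edge of $L_2$ is a principal ideal, both isomorphic to $C'$. So Lemma~\ref{lem:glue} applies with $P=L_1$, $Q=L_2$, $0_Q=\iota_1(1,0)$, $1_P=\iota_2(0,1)$, and $L$ is a bounded modular lattice. Moreover,
\begin{equation}\label{eq:pm}
\iota_1(c,c')^+=\iota_1(1,c')=\iota_2(0,c'),\qquad\iota_2(d,d')^-=\iota_2(0,d')=\iota_1(1,d').
\end{equation}
The sets $C_1\times C'$ and $C_2\times C'$ meet in $\{1_{C_1}\}\times C'$, where $\iota_1$ and $\iota_2$ agree, so $\iota$ is well defined; it preserves $0$ and $1$. If $\iota_1(c,c')=\iota_2(d,d')$, this element lies in $F$, which forces $c=1$ and $d=0$, and then $c'=d'$; so $\iota$ is injective. By \eqref{eq:ops} and \eqref{eq:pm},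
\[
\iota_1(c,c')\vee\iota_2(d,d')=\iota_2(d,c'\vee d'),\qquad\iota_1(c,c')\wedge\iota_2(d,d')=\iota_1(c,c'\wedge d'),
\]
and since $c\le d$ in $C_1+C_2$, these are the images of the join and the meet.

The left edge condition concerns ${\downarrow}\iota_1(0,1)$, which lies in the ideal $L_1$ and is the left edge of $L_1$. The right edge condition concerns ${\uparrow}\iota_2(1,0)$, which lies in the filter $L_2$ and is the right edge of $L_2$. For the bottom edge let $u\le\iota_2(1,0)$. If $u\in L_2$, it lies in the bottom edge of $L_2$. If $u\in L_1$, then $u\le\iota_2(1,0)^-=\iota_1(1,0)$ by \eqref{eq:order}, so $u$ lies in the bottom edge of $L_1$. For the top edge let $w\ge\iota_1(0,1)$. If $w\in L_1$, it lies in the top edge of $L_1$. If $w\in L_2$, then $w\ge\iota_1(0,1)^+=\iota_2(0,1)$, so $w$ lies in the top edge of $L_2$. The last statement follows by exchanging the two coordinates.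
\end{proof}

\section{Grids}\label{sec:grids}

\begin{proof}[Proof of Proposition~\ref{prop:grid}]
Let $K_{ij}=K(A_i,B_j,f_{ij})$, with embedding $\iota_{ij}$. For a finite interval of integers $I'\subseteq I$ let $A_{I'}$ be the glued sum of the $A_i$, $i\in I'$, in increasing order; define $B_{J'}$ likewise. A \emph{partial grid on $I'\times J'$} is an $(A_{I'},B_{J'})$-rectangle $G$, with embedding $\iota$, which is the union of sublattices $K_{ij}$ $(i\in I',j\in J')$, such that $\iota$ restricts to $\iota_{ij}$ on $A_i\times B_j$ and $\operatorname{Dim}G$ is generated by the images of the $\operatorname{Dim}K_{ij}$.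

\emph{The lattice.} Each $K_{ij}$ is a partial grid on $\{i\}\times\{j\}$ by Lemma~\ref{lem:block}(a). If $I_1,I_2$ are adjacent intervals and $G_1,G_2$ are partial grids on $I_1\times J'$ and $I_2\times J'$, their horizontal gluing is a partial grid on $(I_1\cup I_2)\times J'$ by Lemmas~\ref{lem:glue}, \ref{lem:gluedim} and~\ref{lem:rect}; the same holds vertically. Start with $G^0=K_{11}$. Given a partial grid $G^n$ on $\{1,\dots,p\}\times\{1,\dots,q\}$, add a column by gluing $K_{p+1,1},\dots,K_{p+1,q}$ vertically to a strip and gluing the left edge of the strip to the right edge of $G^n$; or add a row, with the two directions exchanged. In both cases $G^n$ is an ideal, hence a sublattice, of the result $G^{n+1}$. Choose the steps so that every index of $I$ and of $J$ is reached, and let $L$ be the union of the $G^n$. It is countable, modular by (M1), and equal to the bounded lattice $G^n$ of the last step if $I,J$ are finite. Every pair $u\le v$ of $L$ lies in some $G^n$, so $\operatorname{Dim}L$ is generated by the images of the $\operatorname{Dim}K_{ij}$.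

\emph{The measures.} In $K_{ij}$ the elements $\iota_{ij}(a,0)$ and $\iota_{ij}(0,1)$ have meet $\iota_{ij}(0,0)$ and join $\iota_{ij}(a,1)$, so
\[
\Delta(\iota_{ij}(0,0),\iota_{ij}(a,0))=\Delta(\iota_{ij}(0,1),\iota_{ij}(a,1)).
\]
In $L$ we have $\iota_{ij}(a,1)=\iota_{i,j+1}(a,0)$ whenever $j+1\in J$. Hence the element $[a]_i=\Delta(\iota_{ij}(0,0),\iota_{ij}(a,0))$ of $\operatorname{Dim}L$ does not depend on $j$. Symmetrically, $[b]'_j=\Delta(\iota_{ij}(0,0),\iota_{ij}(0,b))$ does not depend on $i$. The homomorphism $\operatorname{Dim}K_{ij}\to\operatorname{Dim}L$ sends the elements $[a],[b]'$ of Lemma~\ref{lem:block}(b) to $[a]_i,[b]'_j$. So these are measures, and (a) and (b) hold.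

\emph{Part (c).} Let $(\alpha_i),(\beta_j)$ be compatible, and let $D_{ij}$ be the dimension function on $K_{ij}$ given by Lemma~\ref{lem:block}(c). Call a dimension function on a partial grid \emph{good} if it extends $D_{ij}$ for every block of the grid. We claim that good functions $D_1,D_2$ on partial grids $G_1,G_2$ agree on the edge along which the grids are glued; by Lemma~\ref{lem:gluedim} they then extend to a good function on the glued grid. Let the gluing be horizontal, with $p$ the last column of $G_1$ and $p+1$ the first column of $G_2$. The common edge is a copy of $B_{J'}$, and its summand $B_j$ is the right edge of $K_{pj}$ and the left edge of $K_{p+1,j}$. For $z\le z'$ in one summand $B_j$, both $D_1$ and $D_2$ take the value $\beta_j(z'\setminus z)$, by Lemma~\ref{lem:block}(c). Otherwise $z\in B_j$, $z'\in B_{j'}$ with $j<j'$, and (D1) along $z\le1_{B_j}\le1_{B_{j+1}}\le\dots\le0_{B_{j'}}\le z'$ shows that both take the value $\beta_j(\neg z)+\sum_{j<k<j'}\beta_k(1)+\beta_{j'}(z')$. The vertical case is the same with the $\alpha_i$.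

By induction over the gluings we obtain good functions on all strips and on all $G^n$, the function on $G^{n+1}$ extending the one on $G^n$. Their union $D$ is a dimension function on $L$, since each instance of (D0)--(D2) lies in some sublattice $G^n$. It satisfies $D(\iota_{ij}(0,0),\iota_{ij}(a,0))=\alpha_i(a)$ and $D(\iota_{ij}(0,0),\iota_{ij}(0,b))=\beta_j(b)$, so the induced homomorphism is the one required.
\end{proof}

\begin{remark}\label{rem:column}
If the grid has one column, $\operatorname{Dim}L$ is cancellative; by symmetry the same holds for one row. Let $X,Y_j$ be the Stone spaces of $A_1,B_j$, let $[0,V_j]$ be the image of $f_{1j}$, and let $N=C(X,\mathbb N)\oplus\bigoplus_jC(Y_j\setminus V_j,\mathbb N)$, a cancellative monoid. The measures $\alpha_1(a)=\chi_a$ and $\beta_j(b)=\chi_{f_{1j}^{-1}(b\cap V_j)}+\chi_{b\setminus V_j}$ are compatible and induce $\Phi\colon\operatorname{Dim}L\to N$. Integration against $[\cdot]_1$ and $[\cdot]'_j$ defines $\Psi\colon N\to\operatorname{Dim}L$. Then $\Psi\Phi$ fixes $[a]_1$, and it sends $[b]'_j$ to $[f_{1j}^{-1}(b\cap V_j)]_1+[b\setminus V_j]'_j=[b]'_j$. So $\Phi$ is injective.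 A noncancellative grid therefore has at least two rows and two columns, as in Example~\ref{ex:shift}.
\end{remark}

\section{From a monoid to measured Boolean algebras}\label{sec:monoids}

To realize $2x=x+y=2y$ in a grid we want a Boolean algebra with a measure $\mu$ and decompositions $1=a\sqcup a'=d\sqcup d'$ into parts of measures $x,x$ and $y,y$. The four elements $\mu(a\wedge d)$, $\mu(a\wedge d')$, $\mu(a'\wedge d)$, $\mu(a'\wedge d')$ then refine the equation $x+x=y+y$. In $M_0$ no refinement exists: $x$ decomposes only as $x+0$, so all $z_{ij}$ would lie in $\{0,x\}$, and no sum of such elements is $y$. The target monoid must first be enlarged to a refinement monoid.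

\subsection*{Adjoining refinements}
One adjoins four generators $z_{ij}$ and four relations. The difficulty is to show that distinct elements of $M$ remain distinct.

\begin{lemma}\label{lem:onestep}
Let $M$ be a conical monoid and $a_0+a_1=b_0+b_1$ an equation in $M$ with all $a_i,b_j\ne0$. Then $M$ embeds into a conical monoid $M'$ in which this equation has a refinement, and $M'$ is countable if $M$ is.
\end{lemma}

\begin{proof}
Let $\varepsilon_{ij}$ $(i,j\in\{0,1\})$ be the basis of $\mathbb N^{2\times2}$, and put $R_i=\varepsilon_{i0}+\varepsilon_{i1}$, $C_j=\varepsilon_{0j}+\varepsilon_{1j}$. Let $T$ be the submonoid generated by $R_0,R_1,C_0,C_1$, and let $\varphi(n)=n_{00}+n_{11}-n_{01}-n_{10}\in\mathbb Z$.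

\emph{Step 1: $T=\{n\in\mathbb N^{2\times2}:\varphi(n)=0\}$.} The additive map $\varphi$ vanishes on the generators of $T$. Conversely, if $\varphi(n)=0$ and $n\ne0$, then some diagonal entry and some off-diagonal entry of $n$ are positive. The sum of a diagonal and an off-diagonal basis element is one of $\varepsilon_{00}+\varepsilon_{01}=R_0$, $\varepsilon_{00}+\varepsilon_{10}=C_0$, $\varepsilon_{11}+\varepsilon_{01}=C_1$, $\varepsilon_{11}+\varepsilon_{10}=R_1$. Subtract it from $n$ and use induction on the sum of the entries.

\emph{Step 2: there is a homomorphism $v\colon T\to M$ with $v(R_i)=a_i$, $v(C_j)=b_j$.} The $(i,j)$ entry of $\sum r_iR_i+\sum c_jC_j$ is $r_i+c_j$. If this matrix equals $\sum r_i'R_i+\sum c_j'C_j$, then $r_i-r_i'=c_j'-c_j$ for all $i,j$, so these differences equal one integer $k$, and we may assume $k\ge0$ after exchanging the two expressions. Then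
\[
\sum r_ia_i+\sum c_jb_j=\sum r_i'a_i+k(a_0+a_1)+\sum c_jb_j=\sum r_i'a_i+\sum c_j'b_j ,
\]
because $k(a_0+a_1)=k(b_0+b_1)$ and $c'_j=c_j+k$.

\emph{Step 3: the monoid $M'$.} Let $\equiv$ be the equivalence on $M\times\mathbb N^{2\times2}$ generated by the moves $(m+v(t),n)\leftrightarrow(m,n+t)$ with $t\in T$. Adding a fixed pair to both sides of a move gives a move, so $\equiv$ is a congruence; let $M'$ be the quotient monoid. Moves preserve $\varphi(n)$, so by Step~1 they preserve the set of pairs $(m,n)$ with $n\in T$. On this set they preserve the element $m+v(n)$ of $M$, since $(m+v(t))+v(n)=m+v(n+t)$. Hence $(m,0)\equiv(m',0)$ implies $m=m'$, and $m\mapsto[(m,0)]$ embeds $M$ into $M'$.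

If $[(m,n)]+[(m',n')]=0$, then $(m+m',n+n')\equiv(0,0)$, so $n+n'\in T$ and $m+m'+v(n+n')=0$. As $M$ is conical, $m=m'=0$ and $v(n+n')=0$. Now $n+n'$ is a sum of generators of $T$, each with nonzero value under $v$; by conicality the sum is empty, and $n=n'=0$. So $M'$ is conical. Finally, $z_{ij}=[(0,\varepsilon_{ij})]$ satisfy $z_{i0}+z_{i1}=[(0,R_i)]=[(a_i,0)]$ and $z_{0j}+z_{1j}=[(0,C_j)]=[(b_j,0)]$.
\end{proof}

The hypothesis $a_i,b_j\ne0$ is used only for conicality, and there it is needed: if $a_0=0$, then $z_{00}+z_{01}=0$ in $M'$, while $z_{00}\ne0$ because $\varphi(\varepsilon_{00})=1$.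

\begin{lemma}\label{lem:embed}
Every countable conical monoid embeds into a countable conical refinement monoid.
\end{lemma}

\begin{proof}
An equation $a_0+a_1=b_0+b_1$ with a zero term has a refinement in any monoid: if $a_0=0$, take $z_{0j}=0$, $z_{1j}=b_j$, and the other three cases differ only by the names of the terms. In particular $\{0\}$ is a refinement monoid, and we may assume $M\ne\{0\}$. We build countable conical monoids $M=M^0\subseteq M^1\subseteq\cdots$. Fix a bijection $s\mapsto(k_s,l_s)$ from $\mathbb N$ onto $\mathbb N^2$ with $k_s\le s$, for instance the enumeration along the diagonals $k+l=\text{const}$. Once $M^k$ is constructed, list its equations with four nonzero terms, with repetitions if necessary, as $(k,0),(k,1),\dots$. Obtain $M^{s+1}$ from $M^s$ by applying Lemma~\ref{lem:onestep} to equation $(k_s,l_s)$, which holds in $M^{k_s}\subseteq M^s$. The union of the $M^s$ is countable and conical. Each of its equations with four nonzero terms holds in some $M^k$ and is refined at some stage.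
\end{proof}

Refinement will be used in the following form.

\begin{lemma}\label{lem:riesz}
If $a_1+\dots+a_r=\alpha+\beta$ in a refinement monoid, $r\ge1$, then there are $\alpha_i,\beta_i$ with $a_i=\alpha_i+\beta_i$ for all $i$, $\alpha=\sum_i\alpha_i$ and $\beta=\sum_i\beta_i$.
\end{lemma}

\begin{proof}
For $r=1$ take $\alpha_1=\alpha$, $\beta_1=\beta$. For $r>1$ refine $(a_1+\dots+a_{r-1})+a_r=\alpha+\beta$ to get $a_1+\dots+a_{r-1}=\alpha'+\beta'$, $a_r=\alpha_r+\beta_r$, $\alpha=\alpha'+\alpha_r$, $\beta=\beta'+\beta_r$, and apply induction to the first equation.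
\end{proof}

\subsection*{V-algebras}
A grid can identify two elements of Boolean algebras only through an isomorphism between the ideals below them. So we need measured algebras in which equal measure implies isomorphic ideals, and in which every decomposition in the monoid is visible. The second property implies the first by a back-and-forth argument. Fix a countable conical refinement monoid $M$.

\begin{definition}\label{def:V}
Let $m\in M\setminus\{0\}$. A \emph{V-algebra of measure $m$} is a countable Boolean algebra $E$ with a measure $\mu\colon E\to M$ such that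
\begin{itemize}
\item[(V1)] $\mu(1)=m$;
\item[(V2)] $\mu(e)=0$ if and only if $e=0$;
\item[(V3)] if $\mu(e)=\alpha+\beta$, then $e=e_1\sqcup e_2$ with $\mu(e_1)=\alpha$ and $\mu(e_2)=\beta$.
\end{itemize}
\end{definition}

For $M=\mathbb N$, the power set of an $m$-element set with the counting measure is a V-algebra of measure $m$. For $M=\{0,\infty\}$ with $\infty+\infty=\infty$, the conditions say that $E\ne\{0\}$ and that every nonzero element splits into two nonzero parts.

\begin{lemma}\label{lem:V}
\begin{itemize}
\item[(a)] For each $m\in M\setminus\{0\}$ there is a V-algebra $E_m$ of measure $m$.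
\item[(b)] Two V-algebras of the same measure are isomorphic by a measure-preserving isomorphism.
\item[(c)] If $E$ is a V-algebra and $0\ne e\in E$, there is a measure-preserving isomorphism $E_{\mu(e)}\to[0,e]$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) A measure on a finite Boolean algebra is determined by its values on the atoms, which may be chosen freely. If these values are nonzero, (V2) holds because $M$ is conical. We build finite Boolean algebras $E^0\subseteq E^1\subseteq\cdots$ with measures extending one another and nonzero on atoms, starting from $E^0=\{0,1\}$, $\mu(1)=m$. A \emph{task} of $E^k$ is a triple $(e,\alpha,\beta)$ with $0\ne e\in E^k$ and $\mu(e)=\alpha+\beta$. Since $M$ is countable, $E^k$ has countably many tasks, and the bookkeeping in the proof of Lemma~\ref{lem:embed} lets us treat each of them at some stage $s\ge k$. To treat $(e,\alpha,\beta)$, let $p_1,\dots,p_r$ be the atoms of $E^s$ below $e$. Since $\sum\mu(p_i)=\alpha+\beta$, Lemma~\ref{lem:riesz} gives $\mu(p_i)=\alpha_i+\beta_i$ with $\sum\alpha_i=\alpha$, $\sum\beta_i=\beta$. If $\alpha_i,\beta_i\ne0$, split $p_i$ into two new atoms of measures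 $\alpha_i$ and $\beta_i$, and assign the first to $e_1$, the second to $e_2$. If $\beta_i=0$, keep $p_i$, which has measure $\alpha_i$, and assign it to $e_1$; if $\alpha_i=0$, keep it and assign it to $e_2$. (Both cannot vanish, as $\mu(p_i)\ne0$.) In the resulting algebra $E^{s+1}$ let $e_1,e_2$ be the joins of the atoms assigned to them; then $e=e_1\sqcup e_2$ with measures $\alpha$ and $\beta$. The union $E_m$ of the $E^k$ satisfies (V1), (V2), and (V3) for $e\ne0$. For $e=0$ conicality gives $\alpha=\beta=0$, and $e_1=e_2=0$ works.

(b) Let $E,E'$ have the same measure, let $\theta\colon S\to S'$ be a measure-preserving isomorphism between finite subalgebras, and let $b\in E$. For each atom $p$ of $S$ we have $\mu(\theta(p))=\mu(p\wedge b)+\mu(p\setminus b)$, so by (V3) the atom $\theta(p)$ splits into two parts of these measures. By (V2) in both algebras, a part is $0$ exactly when the corresponding element $p\wedge b$ or $p\setminus b$ is $0$. The nonzero elements among the $p\wedge b$, $p\setminus b$ are the atoms of the subalgebra generated by $S$ and $b$, so sending them to the corresponding parts extends $\theta$ to a measure-preserving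 isomorphism with $b$ in its domain. By symmetry, any element of $E'$ can be added to the range. Start from the subalgebras $\{0,1\}$, where (V1) is used, and add alternately the elements of enumerations of $E$ and $E'$. The union of the maps is the required isomorphism.

(c) The ideal $[0,e]$ with the restricted measure satisfies (V2) and (V3), since the parts in (V3) lie below the element that is split, and its largest element has measure $\mu(e)\ne0$. So it is a V-algebra of measure $\mu(e)$, and (b) applies.
\end{proof}

\section{Proofs of the theorems}\label{sec:proofs}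

\begin{proof}[Proof of Theorem~\ref{thm:main}]
By Lemma~\ref{lem:embed}, fix a countable conical refinement monoid $M$ containing $M_0=\{0,x,y,\omega\}$. In $M$ we have $2x=x+y=2y=\omega$, $x\ne y$, and $x,y,\omega\ne0$. Let $E_x,E_y$ and $E=E_\omega$ be V-algebras of these measures. By (V3), applied to $1\in E$ three times,
\[
1=a\sqcup a'=b\sqcup c=d\sqcup d',\qquad\mu(a)=\mu(a')=\mu(b)=x,\qquad\mu(c)=\mu(d)=\mu(d')=y .
\]
We want $a,a',b$ to receive one class, and $c,d,d'$ another. Each pair of a column and a row carries only one partial isomorphism, so matching $E_x$ with both $[0,a]$ and $[0,a']$ in one row takes two columns, and a second row is needed to link these columns; there both are matched with $[0,b]$. The same is done for $y$, and a fifth column identifies the two rows. The grid system has $I=\{1,\dots,5\}$, $J=\{1,2\}$, and the following table, in which the entry in column $A_i$ and row $B_j$ is the image of $f_{ij}$: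
\[
\begin{array}{c|ccccc}
 & A_1=E_x & A_2=E_x & A_3=E_y & A_4=E_y & A_5=E\\ \hline
B_2=E & [0,b] & [0,b] & [0,c] & [0,c] & E\\
B_1=E & [0,a] & [0,a'] & [0,d] & [0,d'] & E
\end{array}
\]
Each $f_{ij}$ is defined on all of $A_i$. For $i\le4$ it is a measure-preserving isomorphism given by Lemma~\ref{lem:V}(c), and $f_{51}=f_{52}=\mathrm{id}_E$. The lattice $L$ of Proposition~\ref{prop:grid} is countable, bounded and modular. Part (b), applied to the largest elements of the columns, gives
\begin{gather*}
[a]'_1=[1]_1=[b]'_2=[1]_2=[a']'_1=:\hat x,\qquad[d]'_1=[1]_3=[c]'_2=[1]_4=[d']'_1=:\hat y,\\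
[1]'_1=[1]_5=[1]'_2 .
\end{gather*}
Since $[\cdot]'_1$ and $[\cdot]'_2$ are measures,
\[
2\hat x=[a]'_1+[a']'_1=[1]'_1=[d]'_1+[d']'_1=2\hat y,\qquad\hat x+\hat y=[b]'_2+[c]'_2=[1]'_2=[1]'_1 .
\]
So $2\hat x=\hat x+\hat y=2\hat y$. All $f_{ij}$ preserve measure, so the measures $\mu$ of the seven V-algebras form a compatible family with values in $M$. Part (c) gives a homomorphism $\operatorname{Dim}L\to M$ that sends $\hat x=[1]_1$ to $x$ and $\hat y=[1]_3$ to $y$. Since $x\ne y$, we have $\hat x\ne\hat y$, and $\operatorname{Dim}L$ is not separative.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:rep}]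
Let $M$ be a countable conical refinement monoid. If $M=\{0\}$, take a one-element lattice. Otherwise let $M^*=M\setminus\{0\}$, choose V-algebras $E_m$ $(m\in M^*)$, and for $0\ne e\in E_m$ choose a measure-preserving isomorphism $\theta_{m,e}\colon E_{\mu(e)}\to[0,e]\subseteq E_m$, by Lemma~\ref{lem:V}. The aim is to make the class of every element $e$ depend only on $\mu(e)$, by identifying it with the class of the largest element of $E_{\mu(e)}$. Each $\theta_{m,e}$ gets a column of its own, a copy of $E_{\mu(e)}$ attached to $E_m$ by $\theta_{m,e}$ and to $E_{\mu(e)}$ by the identity. When $\mu(e)=m$ these are two attachments to the same algebra, so each $E_m$ must occur as two rows, tied together by one more column; these two rows and two columns then form the cycle of Example~\ref{ex:shift}, with $\theta_{m,e}$ in place of the shift.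

Index the columns by the disjoint union of $M^*$ and $\{(m,e):m\in M^*,\ 0\ne e\in E_m\}$, and the rows by $M^*\times\{1,2\}$. Both sets are countable and nonempty, so they can be arranged into sequences. Put
\[
A_m=E_m,\qquad A_{(m,e)}=E_{\mu(e)},\qquad B_{(m,1)}=B_{(m,2)}=E_m .
\]
The partial isomorphisms are
\[
A_m\xrightarrow{\ \mathrm{id}\ }B_{(m,1)},\qquad A_m\xrightarrow{\ \mathrm{id}\ }B_{(m,2)},\qquad A_{(m,e)}\xrightarrow{\ \theta_{m,e}\ }B_{(m,1)},\qquad A_{(m,e)}\xrightarrow{\ \mathrm{id}\ }B_{(\mu(e),2)},
\]
and zero for all other pairs; no pair is listed twice. Let $L$ be the countable modular lattice given by Proposition~\ref{prop:grid}.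

By part (b), an element $u\in E_m$ has the same class in $\operatorname{Dim}L$ whether it is viewed in $A_m$, in $B_{(m,1)}$ or in $B_{(m,2)}$; denote this class by $\langle u\rangle_m$. The map $u\mapsto\langle u\rangle_m$ is a measure on $E_m$. An element $u\in A_{(m,e)}$ has class $\langle u\rangle_{\mu(e)}$, and also $\langle\theta_{m,e}(u)\rangle_m$. For $u=1$ this gives
\begin{equation}\label{eq:class}
\langle e\rangle_m=\langle1\rangle_{\mu(e)}\qquad(m\in M^*,\ 0\ne e\in E_m).
\end{equation}
Define $\psi\colon M\to\operatorname{Dim}L$ by $\psi(0)=0$ and $\psi(m)=\langle1\rangle_m$ for $m\in M^*$.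

\emph{$\psi$ is a homomorphism.} Let $m,m'\in M^*$. Then $m+m'\ne0$ since $M$ is conical. By (V3), $1=e\sqcup e'$ in $E_{m+m'}$ with $\mu(e)=m$ and $\mu(e')=m'$, and $e,e'\ne0$. By \eqref{eq:class},
\[
\psi(m+m')=\langle e\rangle_{m+m'}+\langle e'\rangle_{m+m'}=\langle1\rangle_m+\langle1\rangle_{m'}=\psi(m)+\psi(m').
\]
If $m$ or $m'$ is $0$, additivity holds because $\psi(0)=0$.

\emph{$\psi$ is surjective.} By part (a), $\operatorname{Dim}L$ is generated by the elements $\langle u\rangle_m$. Such an element is $0$ if $u=0$, and it is $\psi(\mu(u))$ otherwise, by \eqref{eq:class}.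

\emph{$\psi$ is injective.} All partial isomorphisms preserve the measures $\mu$, so part (c) gives a homomorphism $\Phi\colon\operatorname{Dim}L\to M$ with $\Phi(\langle u\rangle_m)=\mu(u)$. In particular $\Phi(\psi(m))=m$ for all $m\in M$.

So $\psi$ is an isomorphism. For the second statement, embed a countable conical monoid into a countable conical refinement monoid by Lemma~\ref{lem:embed} and apply the first statement.
\end{proof}

\begin{thebibliography}{1}

\bibitem{Wehrung}
Friedrich Wehrung, \emph{From join-irreducibles to dimension theory for lattices with chain conditions}, arXiv:math/0501404 (2005).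

\end{thebibliography}
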